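# Simplicial volume and doubles of collapsed manifolds with boundary

## 1. Thin manifolds with convex boundary

Throughout, $n\ge 2$ and $M$ is a smooth compact Riemannian $n$-manifold, possibly with boundary. Its distance $d$ is the length metric: the infimum of lengths of curves inside $M$. Write $d_p=d(p,\cdot)$ and $d_\partial=d(\cdot,\partial M)$, let $N$ be the inner unit normal of $\partial M$, and put $\Pi(X,X)=\langle\nabla_XX,N\rangle$. With this sign the unit ball of $\mathbb R^n$ has $\Pi=+1$. For $n=2$ sectional curvature means Gauss curvature.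

The double $D(M)$ is two copies of $M$ glued along $\partial M$. Near $\partial M$ the metric is $dt^2+g_t$ with $t=d_\partial$, so on the double it is $dt^2+g_{|t|}$, a continuous Riemannian metric. Around each point of $D(M)$, for each $\varepsilon>0$, there are coordinates in which distance is $(1+\varepsilon)$-bi-Lipschitz to Euclidean distance. Hence the Hausdorff measure $\mathcal H^n$ (normalized to be Lebesgue measure on $\mathbb R^n$) is the volume. Let $\sigma$ be the reflection of $D(M)$. The folding $x\mapsto\bar x$ from $D(M)$ to $M$ preserves lengths of curves, so it is 1-Lipschitz; in particular two points of one copy have the same distance in $M$ and in $D(M)$. Functions on $M$ are also read as functions on $D(M)$ through the folding. Balls of $D(M)$ are written $B_D$.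

Here is the first form of our question. Suppose $K_M\ge-1$, the boundary is convex ($\Pi\ge0$), and every unit ball of $M$ has tiny volume. Must $D(M)$ be topologically simple? The measure of complexity is the following.

**Definition (simplicial volume).** For a closed orientable $n$-manifold $N$, $\|N\|=\inf\|c\|_1$ over real cycles $c=\sum a_i\sigma_i$ representing a fundamental class $[N]\in H_n(N;\mathbb R)$, with $\|c\|_1=\sum|a_i|$. If $N$ is non-orientable, $\|N\|$ is half the simplicial volume of its orientable double cover.

If $f:N\to N$ has degree $k$ with $|k|\ge2$ and $c$ represents $[N]$, then $f_*(c)/k$ represents $[N]$ too, so $\|N\|\le\|N\|/|k|$ and $\|N\|=0$. This kills spheres, tori, and $F\times S^1$ for every closed orientable $F$ (use $\mathrm{id}\times z^2$). On the other side, closed hyperbolic manifolds have $\|N\|>0$ (Gromov–Thurston). Simplicial volume is additive over components, so we always take $M$ connected.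

A first test by hand: $M=F\times[0,\varepsilon]$ with $F$ closed, orientable, of curvature $\ge-1$. Then $K_M\ge-1$, $\Pi=0$, and a unit ball has volume at most $\varepsilon\max_x\operatorname{vol}B_F(x,1)$. As $\varepsilon\to0$ the manifold collapses, and indeed $D(M)=F\times S^1$ has $\|D(M)\|=0$, even if $F$ is hyperbolic.

**Definition (amenable cover).** An open set $U\subset Z$ is amenable if $\pi_1(U,y)\to\pi_1(Z,y)$ has amenable image for every $y\in U$. The multiplicity of a cover is the largest number of members containing a common point.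

Subgroups and quotients of amenable groups are amenable, and virtually nilpotent groups are amenable. Example: triangulate $F^{n-1}$ and take the sets (open star of a vertex)$\times S^1$ in $F\times S^1$. At most $n$ of them meet at a point, and each has fundamental group $\mathbb Z$.

We use four published theorems.

* **(V)** Gromov's vanishing theorem (*Volume and bounded cohomology*; also Ivanov, Frigerio–Moraschini): a closed orientable $n$-manifold with an amenable open cover of multiplicity $\le n$ has zero simplicial volume.
* **(M)** Breuillard–Green–Tao (*The structure of approximate groups*, generalized Margulis lemma): for each $A$ there is $\varepsilon_{\rm M}(A)>0$ such that if every ball of radius $4$ in a metric space $X$ is covered by $A$ balls of radius $1$ and $\Gamma$ acts on $X$ discretely by isometries (orbits meet bounded sets for only finitely many $\gamma$), then for each $x\in X$ the set $\{\gamma: d(\gamma x,x)<\varepsilon_{\rm M}(A)\}$ generates a virtually nilpotent group.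
* **(K)** Kosovskiĭ (St. Petersburg Math. J. 14 (2003)): gluing two Riemannian manifolds with $K\ge k$ along isometric boundaries with $\Pi_1+\Pi_2\ge0$ gives a space locally of curvature $\ge k$ in Alexandrov's sense.
* **(BGP)** Burago–Gromov–Perelman: a complete length space locally of curvature $\ge k$ is an Alexandrov space of curvature $\ge k$; Bishop–Gromov comparison holds for these.

An Alexandrov space of curvature $\ge k$ is a complete length space whose geodesic triangles are at least as fat as their comparison triangles in the plane of constant curvature $k$. By (K), the double of a flat round disc is one with $k=0$, although its metric is not smooth along the rim.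

Bishop–Gromov gives packing bounds. Let $X$ be a complete $n$-dimensional Alexandrov space of curvature $\ge-2$, and let $y_1,\dots,y_m\in B(x,R)$ be pairwise at distance $\ge\rho$. The balls $B(y_i,\rho/2)$ are disjoint and lie in $B(x,R+\rho/2)\subset B(y_i,2R+\rho/2)$. With $W(t)$ the volume of a $t$-ball in the $n$-dimensional space form of curvature $-2$, each therefore has at least the fraction $W(\rho/2)/W(2R+\rho/2)$ of the volume of $B(x,R+\rho/2)$, so
$$m\le W(2R+\rho/2)/W(\rho/2).\tag{1}$$
Thus each $4$-ball of $X$ is covered by $A_n$ unit balls (centers: a maximal $1$-separated set), and there is $N(n,\rho)$ bounding the number of $\rho/2$-separated points in any ball of radius $1/4$. Fix, once and for all,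
$$\varepsilon_0=\tfrac12\min\{1,\varepsilon_{\rm M}(A_n)\},\qquad \varepsilon_1=\min\{\varepsilon_0/16,\,1/100\}.$$

**Proposition 1 (the easy case).** For $n\ge2$ there is $\vartheta_n^0\in(0,1)$ with the following property. Let $Z$ be either a closed connected Riemannian $n$-manifold with $K\ge-\kappa_0$, or $Z=D(M)$ with $M$ connected, $\partial M\ne\emptyset$, $K_M\ge-\kappa_0$, $\Pi\ge0$. If $r>0$, $\kappa_0r^2\le2$ and $\operatorname{vol}B(x,r)\le\vartheta^0_nr^n$ for every $x\in Z$, then $Z$ has an open cover of multiplicity $\le n$ by amenable sets, and $\|Z\|=0$.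

If the balls of $M$ are small, so are those of $D(M)$, since $\operatorname{vol}B_D(x,r)\le2\operatorname{vol}B(\bar x,r)$. So Proposition 1 answers the first form of the question. The plan is to map $Z$ to the nerve of a cover by balls of radius about $\varepsilon_1r$. Small volume makes the image have small $n$-dimensional measure, so it can be pushed into the $(n-1)$-skeleton, and pulling back open stars gives multiplicity $\le n$. The Margulis lemma makes the sets amenable.

## 2. Nerve maps and pushing small images into the $(n-1)$-skeleton

For Proposition 1 the radius is constant. Letting it be a 1-Lipschitz function costs nothing in the next lemmas, and we shall need it later. Let $Z$ be a closed connected $n$-manifold with the length metric of a continuous Riemannian metric, and let $s:Z\to(0,\infty)$ be 1-Lipschitz. The two properties we need are: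

* **(P)** for every $x\in Z$ and $0<\rho\le1$, a subset of $B(x,s(x)/8)$ whose points are pairwise at distance $\ge\rho s(x)$ has at most $N(n,\rho)$ elements;
* **(L)** for every $x\in Z$ the subgroup of $\pi_1(Z,x)$ generated by loops at $x$ of length $\le\varepsilon_0s(x)$ is virtually nilpotent.

We also use a measure-theoretic fact.

**Fact (H).** Let $S$ be a separable metric space with $\mathcal H^n(S)<\infty$, $\Lambda:S\to[0,\infty)$ continuous, and $\Phi$ a map on $S$ that for each $y\in S$, $\varepsilon>0$ is $(\Lambda(y)+\varepsilon)$-Lipschitz on a neighborhood of $y$. Then $\mathcal H^n(\Phi(S))\le\int_S\Lambda^n\,d\mathcal H^n$.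

*Proof.* Given $\varepsilon$, cover $S$ by countably many such neighborhoods of points $y_i$ on which also $|\Lambda-\Lambda(y_i)|<\varepsilon$, and cut them into disjoint Borel pieces $S_i$. Then $\mathcal H^n(\Phi(S_i))\le(\Lambda(y_i)+\varepsilon)^n\mathcal H^n(S_i)\le\int_{S_i}(\Lambda+2\varepsilon)^n$. Sum over $i$ and let $\varepsilon\to0$; if $\int\Lambda^n<\infty$, dominated convergence applies because $\mathcal H^n(S)<\infty$. $\square$

**The cover.** Assume (P). Choose a maximal set $\{x_j\}\subset Z$ such that the balls $B(x_j,\varepsilon_1s_j/4)$, $s_j=s(x_j)$, are disjoint. It is finite because $s$ is bounded below. For any $x$, the ball $B(x,\varepsilon_1s(x)/4)$ meets some $B(x_j,\varepsilon_1s_j/4)$, so $d(x,x_j)<\varepsilon_1(s(x)+s_j)/4$. As $s$ is 1-Lipschitz this gives $s(x)\le1.1s_j$ and $d(x,x_j)<\varepsilon_1s_j$. So the balls $B(x_j,\varepsilon_1s_j)$ cover $Z$. Choose any open sets $V_j$ and put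
$$B(x_j,\varepsilon_1s_j)\subset V_j\subset B(x_j,\tfrac32\varepsilon_1s_j),\qquad\theta_j=\max\Bigl(0,\,1-\frac{d(\cdot,V_j)}{\varepsilon_1s_j}\Bigr).$$
Let $\mathcal K$ be the nerve of the sets $\{\theta_j>0\}$, realized with standard simplices in the Euclidean space spanned by the vertices, and $\Phi=(\theta_j/\sum_i\theta_i)_j:Z\to\mathcal K$.

**Lemma 2.** There are $N_0,C_1$ depending only on $n$ such that:
(a) $\operatorname{supp}\theta_j\subset B(x_j,3\varepsilon_1s_j)$, and $|s-s_j|\le0.03\,s_j$ on this ball;
(b) each point lies in at most $N_0$ supports and each support meets at most $N_0$ supports (itself included); so $\dim\mathcal K\le N_0-1$ and each vertex lies in at most $2^{N_0}$ simplices;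
(c) near $y$ the map $\Phi$ is Lipschitz with constant $\le C_1/s(y)$;
(d) for every closed simplex $\tau$ of $\mathcal K$ and every Borel set $B\subset Z$,
$$\mathcal H^n(\Phi(B)\cap\tau)\le N_0(1.1\,C_1)^n\max_j\frac{\operatorname{vol}B(x_j,s_j)}{s_j^n},\tag{2}$$
the maximum over the vertices $j$ of $\tau$ for which $B(x_j,3\varepsilon_1s_j)$ meets $B$ (and $0$ if there are none).

*Proof.* (a) On the support $d(\cdot,V_j)\le\varepsilon_1s_j$, so $d(\cdot,x_j)\le2.5\,\varepsilon_1s_j$. The bound on $s$ follows from $3\varepsilon_1\le0.03$.

(b) Disjointness of the small balls in a length space gives $d(x_i,x_j)\ge\varepsilon_1(s_i+s_j)/4$ for $i\neq j$. If $y\in\operatorname{supp}\theta_j$, then by (a) $s(y)/1.03\le s_j\le s(y)/0.97$. Hence $x_j\in B(y,4\varepsilon_1s(y))\subset B(y,s(y)/8)$, and all such $x_j$ are pairwise at distance $\ge\varepsilon_1s(y)/5$. If $\operatorname{supp}\theta_i$ and $\operatorname{supp}\theta_j$ meet, then $0.94s_i\le s_j\le1.07s_i$ and $d(x_i,x_j)<3\varepsilon_1(s_i+s_j)\le7\varepsilon_1s_i<s_i/8$; for fixed $i$ such $x_j$ are pairwise at distance $\ge\varepsilon_1s_i/5$.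 So (P) gives both bounds with $N_0=N(n,\varepsilon_1/5)$. The vertices of a simplex containing $i$ are among at most $N_0$ indices.

(c) Near $y$ only the at most $N_0$ functions with $y\in\operatorname{supp}\theta_j$ are nonzero; each is Lipschitz with constant $L=1.03/(\varepsilon_1s(y))$, and $S=\sum\theta_i\ge1$ since the $V_j$ cover. For two points (the second marked by a prime),
$$\Bigl|\frac{\theta_j}{S}-\frac{\theta_j'}{S'}\Bigr|\le\frac{|\theta_j-\theta_j'|}{S}+\frac{\theta'_j}{S'}\cdot\frac{|S-S'|}{S},$$
which is at most $(1+N_0)L$ times the distance. So $C_1=1.1\sqrt{N_0}(1+N_0)/\varepsilon_1$ works.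

(d) If $\Phi(y)\in\tau$ then $\theta_j(y)>0$ for some vertex $j$ of $\tau$, so $y\in B(x_j,3\varepsilon_1s_j)$. There $s\ge0.97s_j$, so the local Lipschitz constant is $\le1.1C_1/s_j$. Apply (H) on $B(x_j,3\varepsilon_1s_j)\subset B(x_j,s_j)$ and sum over the at most $N_0$ vertices. $\square$

The next lemma pushes a set of small $\mathcal H^n$-measure down the skeleta. To see the mechanism, let $n=1$ and let $E$ be a compact set of small length in a triangle. Choose $a\notin E$ near the center, well chosen so that the radial projection of $E$ to the boundary is not much longer than $E$. If it is shorter than an edge, each edge has an uncovered point, and from there we push to the vertices.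

**Lemma 3.** Let $\mathcal K$ be a finite simplicial complex with standard simplices, $\dim\mathcal K\le N_0-1$, each vertex in at most $2^{N_0}$ simplices. There is $v=v(n,N_0)>0$ such that if $E\subset\mathcal K$ is compact and $\mathcal H^n(E\cap\tau)\le v$ for all closed simplices $\tau$, then there is a continuous $F:E\to\mathcal K^{(n-1)}$ with $F(q)$ in the closed carrier simplex of $q$ for all $q\in E$.

*Proof.* If $\dim\mathcal K\le n-1$, take $F=\mathrm{id}$. Otherwise start with $k=\dim\mathcal K$, $E_k=E$.

**One step, $k>n$.** The aim is to move a compact $E_k\subset\mathcal K^{(k)}$ with $\mathcal H^n(E_k)<\infty$ into $\mathcal K^{(k-1)}$ with controlled measure. In a $k$-simplex $\tau$ let $\tau'$ be the concentric copy of half the size. For $a\in\tau'$ let $\pi_a:\tau\setminus\{a\}\to\partial\tau$ be the radial projection. If $G$ is the gauge of $\tau-a$, then $\pi_a(a+u)=a+u/G(u)$. The ball of some radius $\rho_k>0$ about $a$ lies in $\tau$ and $\operatorname{diam}\tau\le R=\sqrt2$, so $|u|/R\le G(u)\le|u|/\rho_k$, and $G$ is $1/\rho_k$-Lipschitz by subadditivity. Hence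
$$\Bigl|\frac u{G(u)}-\frac{u'}{G(u')}\Bigr|\le\frac{|u-u'|}{G(u)}+\frac{|u'|}{G(u')}\cdot\frac{|G(u)-G(u')|}{G(u)}\le\frac{c}{|u|}|u-u'|,\quad c=R\bigl(1+R/\rho_k\bigr).$$
So for $a\in\tau'\setminus E_k$, (H) gives $\mathcal H^n(\pi_a(E_k\cap\tau))\le\int_{E_k\cap\tau}c^n|y-a|^{-n}d\mathcal H^n(y)$. Since $n<k$, the integral $\int_{\tau'}|y-a|^{-n}da$ is bounded uniformly in $y$, and $E_k\cap\tau$ is Lebesgue-null in $\tau$. By Fubini, the average over $a\in\tau'$ of the right side is at most $C'\mathcal H^n(E_k\cap\tau)$ with $C'=C'(n,N_0)$, so some $a_\tau\in\tau'\setminus E_k$ satisfies $\mathcal H^n(\pi_{a_\tau}(E_k\cap\tau))\le C'\mathcal H^n(E_k\cap\tau)$. The maps $\pi_{a_\tau}$, together with the identity on $\mathcal K^{(k-1)}$, form a continuous map from $E_k$ onto a compact $E_{k-1}\subset\mathcal K^{(k-1)}$. For a closed simplex $\rho$ of $\mathcal K^{(k-1)}$, the set $E_{k-1}\cap\rho$ is contained in $E_k\cap\rho$ together with the sets $\pi_{a_\tau}(E_k\cap\tau)$ for the at most $N_02^{N_0}$ simplices $\tau$ sharing a vertex with $\rho$. Therefore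
$$\max_\rho\mathcal H^n(E_{k-1}\cap\rho)\le(1+N_02^{N_0}C')\max_\tau\mathcal H^n(E_k\cap\tau).$$

**Last step, $k=n$.** After at most $N_0$ steps we have $E_n\subset\mathcal K^{(n)}$. If $v$ is so small that $(1+N_02^{N_0}C')^{N_0}v$ is less than the volume of the standard $n$-simplex, then every $n$-simplex has an interior point outside $E_n$. Project radially from it to the boundary.

Each map sends a point to a point of its closed carrier, so the composition $F$ does too. $\square$

**Lemma 4 (vanishing criterion).** Assume (P), (L), let $\Phi:Z\to\mathcal K$ be as above and $v=v(n,N_0)$. Let $\Psi:Z\to\mathcal K$ be continuous such that every $y\in Z$ has a $y'\in Z$ with $\Psi(y)=\Phi(y')$ and $d(y,y')\le\varepsilon_1s(y)/50$. If $\mathcal H^n(\Psi(Z)\cap\tau)\le v$ for every closed simplex $\tau$, then $Z$ has an open cover of multiplicity $\le n$ by amenable sets, and $\|Z\|=0$.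

*Proof.* **Step 1: the cover.** Apply Lemma 3 to $E=\Psi(Z)$, and let $U_j$ be the preimage under $F\circ\Psi:Z\to\mathcal K^{(n-1)}$ of the open star of the vertex $j$. The $U_j$ are open and cover $Z$, and a point lies in at most $n$ of them because its image has a carrier of dimension $\le n-1$.

**Step 2: the sets are small.** Let $y\in U_j$. Then $j$ is a vertex of the carrier of $F(\Psi(y))$, hence of the carrier of $\Psi(y)=\Phi(y')$. So $\theta_j(y')>0$, $d(y',x_j)<3\varepsilon_1s_j$ and $s(y')\le1.03s_j$. From $s(y)\le s(y')+\varepsilon_1s(y)/50$ we get $s(y)\le1.04s_j$, so $d(y,y')\le0.03\,\varepsilon_1s_j$ and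
$$U_j\subset B(x_j,4\varepsilon_1s_j)\subset B(x_j,\varepsilon_0s_j/4).$$

**Step 3: the sets are amenable.** Let $\alpha$ be a loop in $U_j$ at $y$; after a homotopy in $U_j$ it is rectifiable. Subdivide it into arcs of length $<\varepsilon_0s_j/4$ and join the subdivision points to $x_j$ by paths of length $<\varepsilon_0s_j/4$, always the same path for $y$. Then $\alpha$, transported to $x_j$, is a product of loops at $x_j$ of length $<\frac34\varepsilon_0s_j$. By (L) at $x_j$ the image of $\pi_1(U_j,y)$ lies in a virtually nilpotent group, so it is amenable.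

**Step 4: vanishing.** If $Z$ is orientable, (V) applies. Otherwise pull the cover back to the orientable double cover. The multiplicity is unchanged, and the new $\pi_1$-images inject into the old ones because a covering is injective on $\pi_1$; so they are amenable and (V) applies again. $\square$

## 3. Proof of the convex case

*Proof of Proposition 1.* Multiply the metric by $r^{-2}$, so that $r=1$ and $\kappa_0\le2$. In the closed case $Z$ is an Alexandrov space of curvature $\ge-2$. If $Z=D(M)$, the gluing hypothesis in (K) reads $2\Pi\ge0$, so $Z$ is locally of curvature $\ge-2$, and by (BGP) it is an Alexandrov space. This is the only place where convexity is used.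

Take $s\equiv1$. Property (P) holds by the definition of $N(n,\rho)$. For (L), the universal cover $\tilde Z$ is a complete length space locally of curvature $\ge-2$, hence an Alexandrov space by (BGP); its $4$-balls are covered by $A_n$ unit balls, and $\pi_1(Z)$ acts discretely by deck transformations. A loop at $x$ of length $\le\varepsilon_0<\varepsilon_{\rm M}(A_n)$ moves a lift $\tilde x$ by less than $\varepsilon_{\rm M}(A_n)$. By (M) such loops generate a virtually nilpotent group.

Take $V_j=B(x_j,\varepsilon_1)$, $\Psi=\Phi$ and $y'=y$. By (2) with $B=Z$, $\mathcal H^n(\Phi(Z)\cap\tau)\le N_0(1.1C_1)^n\vartheta_n^0$. Choose $\vartheta_n^0\in(0,1)$ so that this is $\le v(n,N_0)$, and apply Lemma 4. $\square$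

## 4. Boundaries with $\Pi\ge-\lambda$: statements and what breaks

What changes if the boundary may be concave? For $\kappa,\nu\in\mathbb R$, $\lambda\ge0$ let $\mathcal M(n,\kappa,\nu,\lambda)$ be the set of isometry classes of compact $n$-manifolds $M$ with boundary with
$$K_M\ge\kappa,\qquad K_{\partial M}\ge\nu,\qquad\Pi_{\partial M}\ge-\lambda,$$
with no diameter bound, and without the condition on $K_{\partial M}$ when $n=2$. The following is known: for given $n,\kappa,\nu,\lambda$ there is $\epsilon>0$ such that if every unit ball in $M\in\mathcal M(n,\kappa,\nu,\lambda)$ has volume $<\epsilon$, then $\|D(M)\|=0$. It is also known that this fails if $K_M\ge\kappa$ is dropped, and if $\Pi\ge-\lambda$ is dropped. The problem, from T. Yamaguchi and Z. Zhang, "Limits of manifolds with boundary II", arXiv:2504.05497 (2025), is whether the bound $K_{\partial M}\ge\nu$ can be dropped. The answer is yes. The precise result uses only balls at definite depth.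

**Theorem A.** For $n\ge2$ there are $c_n,\vartheta_n\in(0,1)$ such that the following holds. Let $K_M\ge-\kappa_0$, $\Pi_{\partial M}\ge-\lambda$ ($\kappa_0,\lambda\ge0$), and let $\varrho>0$ satisfy $\lambda\varrho\le c_n$, $\kappa_0\varrho^2\le c_n^2$. If
$$\operatorname{vol}B(p,\varrho)\le\vartheta_n\varrho^n\quad\text{for every }p\in M\text{ with }d_\partial(p)\ge\varrho,$$
then $D(M)$ has an open cover of multiplicity $\le n$ by amenable sets, and $\|D(M)\|=0$.

For a closed component we read $d_\partial\equiv\infty$ and $D(M)=M\sqcup M$.

**Corollary 1.** For all $n\ge2$, $\kappa\in\mathbb R$, $\lambda\ge0$ there is $\epsilon>0$ such that $K_M\ge\kappa$, $\Pi_{\partial M}\ge-\lambda$ and $\operatorname{vol}B(x,1)<\epsilon$ for all $x$ imply $\|D(M)\|=0$.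

*Proof.* Let $\kappa_0=\max(-\kappa,0)$, choose $\varrho\in(0,1]$ with $\lambda\varrho\le c_n$, $\kappa_0\varrho^2\le c_n^2$, and put $\epsilon=\vartheta_n\varrho^n$. Then $\operatorname{vol}B(p,\varrho)\le\operatorname{vol}B(p,1)<\vartheta_n\varrho^n$. $\square$

Let $\operatorname{inrad}M=\max d_\partial$, for $M$ with boundary.

**Corollary 2.** If $K_M\ge-\kappa_0$, $\Pi_{\partial M}\ge-\lambda$ and $\operatorname{inrad}M<c_n\min\{\lambda^{-1},\kappa_0^{-1/2}\}$, then $\|D(M)\|=0$.

*Proof.* Put $\varrho=c_n\min\{\lambda^{-1},\kappa_0^{-1/2}\}$ (any $\varrho>\operatorname{inrad}M$ if $\lambda=\kappa_0=0$). No $p$ has $d_\partial(p)\ge\varrho$, so the volume hypothesis is empty. $\square$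

**Theorem B.** For $n\ge2$ there is $C_n$ such that if $F:[0,\infty)^2\to(0,\infty]$ has the property "$K_M\ge-\kappa_0$, $\Pi\ge-\lambda$, $\operatorname{inrad}M<F(\kappa_0,\lambda)\Rightarrow\|D(M)\|=0$", then $F(\kappa_0,\lambda)\le C_n\min\{\lambda^{-1},\kappa_0^{-1/2}\}$.

**A family outside the known result.** Let $T_r\subset\mathbb R^3$ be the solid torus of points at distance $\le r$ from a circle of radius $1+r$. Its boundary has principal curvatures $1/r$ and $\cos\theta/(1+r+r\cos\theta)$; the second is increasing in $\cos\theta$, with minimum $-1$. So $K=0$ and $\Pi\ge-1$ for all $r$, and unit balls have volume tending to $0$. But at the inner equator $K_{\partial T_r}=-1/r$, so no $\nu$ works for the whole family. Here the answer is visible: $D(T_r)=S^2\times S^1$, which has simplicial volume zero.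

**The double is no longer an Alexandrov space.** This is where the proof of Proposition 1 stops. Take the flat annulus $M=\{1\le|x|\le2\}$, whose inner circle has $\Pi=-1$. A shortest path between points that do not see each other around the disc is a tangent segment, an arc of the unit circle, and a tangent segment. Two such paths can share the first segment and part of the arc and then leave the circle at different points, so shortest paths branch. They remain shortest in $D(M)$, since distances within one copy agree. But in an Alexandrov space of curvature bounded below geodesics do not branch. So $D(M)$ has no lower curvature bound near this circle, and neither packing nor Margulis is available.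

**A conformal repair with the wrong function.** We could try to make the boundary convex by $g'=e^{2u}g$. For $g$-orthonormal $X,Y$,
$$K_{g'}=e^{-2u}\bigl[K-\operatorname{Hess}u(X,X)-\operatorname{Hess}u(Y,Y)+(Xu)^2+(Yu)^2-|\nabla u|^2\bigr],\tag{3}$$
and since $\nabla'_XX=\nabla_XX+2(Xu)X-|X|^2\nabla u$ and the $g'$-unit normal is $e^{-u}N$,
$$\text{the principal curvatures for }g'\text{ are }e^{-u}\text{ times the eigenvalues of }\Pi-(Nu)\,\mathrm{Id}.\tag{4}$$
So we want $\operatorname{Hess}u$ bounded above, $|\nabla u|$ bounded and $Nu<-\lambda$ on $\partial M$. The obvious choice is $u=-\varphi(d_\partial)$ with $\varphi'(0)>\lambda$. On $\partial M$ one has $\operatorname{Hess}d_\partial(X,X)=-\Pi(X,X)$ for tangent $X$, so $\operatorname{Hess}u(X,X)=\varphi'(0)\Pi(X,X)$, and nothing bounds $\Pi$ from above: in $T_r$ it reaches $1/r$. The function $+d_\partial$ has its Hessian bounded above, but its normal derivative has the wrong sign.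

What does have both properties is $\frac12d_p^2$ for a point $p$ that lies deep inside: distance functions have Hessian bounded above, and seen from a deep $p$ the boundary is approached from inside, so $N(\frac12d_p^2)<0$. Section 5 makes this precise. The price is that the scale on which it works near a given place is limited by how deep the nearby points are.

## 5. Convexifying the boundary from a deep point

**Fact (E).** Say $\phi''\le\tau$ *in the barrier sense*, for $\phi$ continuous on an interval, if at each interior $s_0$ there is a smooth $\beta\ge\phi$ near $s_0$ with $\beta(s_0)=\phi(s_0)$, $\beta''(s_0)\le\tau$. Then $\phi-\tau s^2/2$ is concave. (Example: $\phi=-|s|$ with $\tau=0$ and $\beta=0$ at $s_0=0$.)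

*Proof.* Otherwise for small $\varepsilon>0$ the function $\phi-(\tau+\varepsilon)s^2/2$ is not concave, so minus a suitable affine function it has an interior local minimum $s_0$. Replacing $\phi$ by $\beta$ keeps the local minimum, so $\beta''(s_0)\ge\tau+\varepsilon$, a contradiction. $\square$

**Lemma 5.** Let $M$ be connected with $\partial M\ne\emptyset$, $0<\delta\le\frac1{100}$, $K_M\ge-\delta$, $\Pi\ge-\delta$, $b=100\delta$, and $p\in M$ with $d_\partial(p)\ge b$.

(i) If $d_p(y)<\frac32$, every minimal geodesic of $M$ from $p$ to $y$ meets $\partial M$ at most at $y$. Moreover $t\mapsto\operatorname{vol}B(p,t)/V(t)$ is nonincreasing on $(0,\frac32)$, where $V(t)$ is the volume of a $t$-ball in the $n$-dimensional space form of curvature $-1$.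

(ii) There are a connected open $\Omega\subset M$ with $\{d_p\le\frac12\}\subset\Omega$ and a smooth metric $g'$ on $\Omega$ such that $(\Omega,g')$ is complete, $K_{g'}\ge-25$, $\Pi_{g'}>0$ on $\partial M\cap\Omega$, and $0.9|\cdot|_g\le|\cdot|_{g'}\le1.5|\cdot|_g$ on $\{d_p\le\frac12\}$.

*Proof.* **Step 1: a thin collar outside.** Later we average functions over small balls, also at boundary points, so we need room outside $M$. If $d_\partial(p)>2$, curves of length $\le\frac32$ from $p$ stay at distance $\ge\frac12$ from $\partial M$; statements about the boundary are then vacuous, and everything below applies with $M^+=M$ (omit what concerns $D$). So let $d_\partial(p)\le2$. Write $g=dt^2+g_t$ near $\partial M$ with $t\le0$ inside, and extend $g_t$ smoothly to $t\in[0,w]$. This gives a compact $M^+\supset M$, and by continuity, for small $w\in(0,\frac12)$,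
$$K_{M^+}\ge-2\delta,\qquad\Pi_{\partial M^+}\ge-2\delta .$$
Let $D=d(\cdot,\partial M^+)$ and let $d_p^+$ be the distance from $p$ in $M^+$. A curve from $y\in M$ to $\partial M^+$ has length at least $d_\partial(y)$ until it first meets $\partial M$, and at least $w$ after, since $|\nabla t|=1$ on the collar. So $D=w+d_\partial$ on $M$, $D=w-t$ on the collar, $M=\{D\ge w\}$, and $D$ is smooth near $\{D\le w\}$. On curves of length $\le\frac32$ from $p$ we have $D\le w+2+\frac32\le4$.

**Step 2: $D$ is almost concave.** The claim is that along any unit speed geodesic $\sigma$ of $\operatorname{int}M^+$ contained in $\{D\le4\}$, $(D\circ\sigma)''\le\tau:=10\delta$ in the barrier sense. Let $\gamma:[0,\ell]\to M^+$ be a minimal unit speed segment from $\partial M^+$ to $y=\sigma(s_0)$. It is normal to $\partial M^+$ and, since $D(\gamma(t))=t$, it meets $\partial M^+$ only at its foot. Let $v=\sigma'(s_0)$ and split it into $v^\perp\perp\gamma'$ and $v^T$ along $\gamma'$. Let $W(t)$ be the parallel translate of $v^\perp$ plus $\frac t\ell$ times the parallel translate of $v^T$. Then $W(0)$ is tangent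 to $\partial M^+$ and $W(\ell)=v$, so there is a variation of $\gamma$ with field $W$ by curves that start on $\partial M^+$ and end on $\sigma$. For small parameters these stay in $M^+$: in the collar their height vanishes at $t=0$ and has positive $t$-derivative there. Their length $L$ is a smooth upper barrier for $D\circ\sigma$ at $s_0$. In the second variation formula the term at $y$ vanishes as $\sigma$ is a geodesic, and $W^\perp$ is parallel, so
$$L''=-\Pi(v^\perp,v^\perp)-\int_0^\ell\langle R(v^\perp,\gamma')\gamma',v^\perp\rangle\,dt\le2\delta(1+D(y))\le10\delta,$$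
where $v^\perp$ also denotes its parallel translate.

**Step 3: shortest paths from $p$ do not touch the boundary early.** Let $y\in M^+$, $\ell=d^+_p(y)\in(0,\frac32)$, and let $\gamma:[0,\ell]\to M^+$ be minimal from $p$ to $y$. We first claim that $\gamma(t)\in\operatorname{int}M^+$ for $t<\ell$. Suppose $t_0<\ell$ is the first time with $D(\gamma(t_0))=0$. On $[0,t_0)$ the curve is a Riemannian geodesic, so $v=\gamma'(t_0^-)$ exists (extend $M^+$ slightly). By Step 2 and (E), $D\circ\gamma-\tau t^2/2$ is concave on $[0,t_0]$. Comparing its slope at $t_0$ with its chord, and using $D(p)\ge b+w$,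
$$(D\circ\gamma)'(t_0^-)\le-\frac{b+w}{t_0}+\frac{\tau t_0}2\le-\frac{100\delta}{1.5}+7.5\delta<0 .$$
So $\gamma$ hits the wall transversally, and we must show that a shortest path cannot bounce. Use coordinates near $q=\gamma(t_0)=0$ in $\{x_n\ge0\}$ with $x_n=D$, $g_{ij}(0)=\delta_{ij}$. For $x,x'$ in the half-ball of radius $r\to0$ we have $d=(1+o(1))|x-x'|$: the straight segment stays in the half-ball and gives the upper bound, and a shortest curve stays in a half-ball of radius $4r$ and gives the lower bound. As $\gamma$ is minimal, for $s\to0^+$,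
$$|\gamma(t_0\pm s)|=s(1+o(1)),\qquad|\gamma(t_0+s)-\gamma(t_0-s)|=2s(1+o(1)),$$
and the parallelogram identity gives $|\gamma(t_0+s)+\gamma(t_0-s)|=o(s)$. Since $\gamma(t_0-s)=-sv+o(s)$, we get $\gamma(t_0+s)=sv+o(s)$, whose last coordinate is $sv_n+o(s)$ with $v_n=(D\circ\gamma)'(t_0^-)<0$. This contradicts $D\ge0$.

So the concavity holds on all of $[0,\ell]$, and
$$D(\gamma(t))\ge\Bigl(1-\frac t\ell\Bigr)(b+w)+\frac t\ell D(y)-\frac\tau2t(\ell-t).\tag{5}$$
If $y\in M$, i.e. $D(y)\ge w$, the right side is $\ge w+(1-\frac t\ell)(b-\frac\tau2t\ell)$, and $b-\frac\tau2t\ell\ge100\delta-11.25\delta>0$. So $\gamma(t)\in M\setminus\partial M$ for $t<\ell$. Hence $d_p^+=d_p$ on $\{y\in M:d_p^+(y)<\frac32\}$. If $d_p(y)<\frac32$, then $d_p^+(y)\le d_p(y)<\frac32$, so the two distances agree, a minimal geodesic of $M$ from $p$ to $y$ is minimal in $M^+$, and it meets $\partial M$ at most at $y$.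

**Step 4: volume comparison.** Now that shortest paths from $p$ do not touch the boundary before their end, the classical argument works. Let $S$ be the set of $v\in T_pM$, $|v|<\frac32$, for which $\theta\mapsto\exp_p(\theta v)$, $\theta\in[0,1]$, is a minimal geodesic of $M$, and $S^\circ=\{\theta v:v\in S,0\le\theta<1\}$. $S$ is relatively closed in $\{|v|<\frac32\}$ and star-shaped; $S^\circ$ is the union of the sets $\theta S$ over rational $\theta\in[0,1)$, so both are Borel. By Step 3, $\exp_p(S)=B(p,\frac32)$ and $\exp_p(S^\circ)\cap\partial M=\emptyset$. On $S^\circ$ the map $\exp_p$ is injective: a second minimal geodesic to $\exp_p(\theta v)$, $\theta<1$, continued along $\exp_p(\cdot\,v)$, would be a minimal geodesic with a corner at an interior point. It has no critical points there, since geodesics in the interior do not minimize beyond a conjugate point. Each ray contains at most one point of $S\setminus S^\circ$, so this set and its image are null. Thus $\operatorname{vol}B(p,t)=\int_{S^\circ\cap\{|v|<t\}}\operatorname{Jac}$. Since $K\ge-\delta\ge-1$, along each ray $\operatorname{Jac}\cdot r^{n-1}/\sinh^{n-1}r$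 is nonincreasing, and it stays so when replaced by $0$ beyond the end of the star-shaped set $S^\circ$. Integrating over directions and radii, the ratio of integrals $\operatorname{vol}B(p,t)/V(t)$ is nonincreasing. This proves (i).

**Step 5: the normal derivative of $f=\frac12(d_p^+)^2$.** Here we obtain the sign that $d_\partial$ refused to give. Let $f$ be differentiable at $y\in\operatorname{int}M^+$ with $\ell=d_p^+(y)<\frac32$, $D$ smooth near $y$, and $D(y)\le w+b/10$ (so $y\ne p$). With $\gamma$ minimal from $p$ to $y$, $f(\gamma(t))=t^2/2$ and $|\nabla f(y)|\le\ell$, so $\nabla f(y)=\ell\gamma'(\ell)$. By concavity $(D\circ\gamma)'(\ell)\le\frac{D(y)-D(p)}\ell+\frac{\tau\ell}2$, hence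
$$\langle\nabla f,\nabla D\rangle(y)\le D(y)-D(p)+\frac{\tau\ell^2}2\le-0.9\,b+11.25\,\delta\le-0.7\,b.\tag{6}$$

**Step 6: $f$ has Hessian bounded above.** Let $O=\{d_p^+<\frac32\}\cap\operatorname{int}M^+$; on $O$ the function $f$ is locally Lipschitz with constant $\le1.5$. We claim that at each $y\in O$ there is a smooth $\varphi\ge f$ near $y$ with $\varphi(y)=f(y)$, $|\nabla\varphi(y)|\le1.5$, $\operatorname{Hess}\varphi(y)\le1.02$. For $y=p$ take $\varphi=f$. For $y\ne p$ let $\gamma$ be minimal from $p$ to $y$; it lies in $\operatorname{int}M^+$. Put $\varphi(\exp_yv)=\frac12L(v)^2$, where $L(v)$ is the length of $t\mapsto\exp_{\gamma(t)}(\frac t\ell E_v(t))$ and $E_v$ is the parallel field with $E_v(\ell)=v$. These curves join $p$ to $\exp_yv$ inside $\operatorname{int}M^+$ for small $v$, so $\varphi\ge f$ with equality at $y$. The first variation along $v$ is $\langle v,\gamma'\rangle$, so $|\nabla\varphi(y)|=\ell$. The second variation is at most $|v^\perp|^2(\frac1\ell+\frac{2\delta\ell}3)$, so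
$$\operatorname{Hess}\varphi(v,v)\le\langle v,\gamma'\rangle^2+|v^\perp|^2\Bigl(1+\frac{2\delta\ell^2}3\Bigr)\le1.02\,|v|^2 .$$

**Step 7: smoothing.** We replace $f$ by a smooth function with nearly the same bounds, by Greene–Wu averaging. Let $Q=\{y\in M:d_p\le1.4\}$, a compact subset of $O$, and
$$f_\varepsilon(y)=\varepsilon^{-n}\int_{T_yM^+}f(\exp_yv)\,\chi(|v|/\varepsilon)\,dv,$$
with $\chi\ge0$ smooth, constant near $0$, supported in $[0,1]$, and $\varepsilon^{-n}\int\chi(|v|/\varepsilon)\,dv=1$. For small $\varepsilon$, $f_\varepsilon$ is smooth near $Q$ (substitute $z=\exp_yv$), and $f_\varepsilon\to f$ uniformly on $Q$. Let $\sigma$ be a unit speed geodesic with $\sigma(0)=y\in Q$, $|s|$ small, and $V_v$ the parallel field along $\sigma$ with $V_v(0)=v$. Parallel translation is isometric, so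
$$f_\varepsilon(\sigma(s))=\varepsilon^{-n}\int f(c_v(s))\,\chi(|v|/\varepsilon)\,dv,\qquad c_v(s)=\exp_{\sigma(s)}V_v(s).$$
Since $c_0=\sigma$, uniformly for $|v|\le\varepsilon$ we have $|c_v'|=1+O(\varepsilon)$ and $|\nabla_{c_v'}c_v'|=O(\varepsilon)$.

For the Hessian, composing $c_v$ with the support functions of Step 6 gives $(f\circ c_v)''\le1.02(1+O(\varepsilon))+1.5\,O(\varepsilon)\le\frac32$ in the barrier sense. By (E) $f\circ c_v-\frac34s^2$ is concave, hence so is its average, and $\operatorname{Hess}f_\varepsilon\le\frac32$ on $Q$. For the gradient, by Rademacher's theorem and dominated convergence, $\langle\nabla f_\varepsilon(y),X\rangle$, with $X=\sigma'(0)$, is the weighted average of $\langle\nabla f(\exp_yv),X_v\rangle$ over almost every $v$, where $X_v=c_v'(0)$ is $O(\varepsilon)$-close to the parallel translate of $X$. So $|\nabla f_\varepsilon|\le1.5+o(1)$. For the normal derivative let $y\in\partial M\cap Q$ and $X=N=\nabla D(y)$. Then $X_v$ is $O(\varepsilon)$-close to $\nabla D(\exp_yv)$, and $D(\exp_yv)\le w+\varepsilon\le w+b/10$, so (6) gives $\langle\nabla f_\varepsilon,N\rangle\le-0.7b+o(1)$.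

Fix $\varepsilon$ small and let $\omega=f_\varepsilon|_M$. On $Q$, where $d_p^+=d_p$,
$$|\omega-\tfrac12d_p^2|<0.01,\quad\operatorname{Hess}\omega\le2g,\quad|\nabla\omega|\le2,\quad N\omega\le-b/2\ \text{ on }\partial M\cap Q.$$

**Step 8: the conformal change.** We now push the level $\omega=\frac12$ to infinity and make the boundary convex, with one function. Let $G=\{y\in Q:\omega<\frac12\}$. On $G$ we have $d_p<1.02$, so $G$ is open in $M$, and $G\supset\{d_p\le0.9\}$ since $0.405+0.01<\frac12$. Let $\Omega$ be the component of $G$ containing $p$; it contains the connected set $\{d_p\le0.9\}$. Put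
$$A=1-2\omega\in(0,1.02],\qquad u=-\log A,\qquad g'=e^{2u}g=A^{-2}g .$$

*Bounds.* $e^u\ge1/1.02\ge0.9$. On $\{d_p\le\frac12\}$ we have $\omega\le0.135$, $A\ge0.73$, so $e^u\le1.5$.

*Completeness.* $|\nabla u|_{g'}=A\cdot2A^{-1}|\nabla\omega|\le4$. So $u$ is bounded on $g'$-bounded sets, which therefore lie in sets $\Omega\cap\{\omega\le\frac12-c\}$, $c>0$. These are compact: $\{y\in Q:\omega\le\frac12-c\}$ is a compact subset of $G$, and the component $\Omega$ is closed in $G$.

*Curvature.* $du=2A^{-1}d\omega$ and $\operatorname{Hess}u=2A^{-1}\operatorname{Hess}\omega+4A^{-2}d\omega^2$. In (3) the terms with $(X\omega)^2$, $(Y\omega)^2$ cancel, and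
$$K_{g'}=A^2K-2A\bigl(\operatorname{Hess}\omega(X,X)+\operatorname{Hess}\omega(Y,Y)\bigr)-4|\nabla\omega|^2\ge-0.011-8.16-16\ge-25 .$$

*Boundary.* $Nu=2A^{-1}N\omega\le-b/1.02<-\delta$, so by (4) $\Pi_{g'}>0$. $\square$

## 6. A scale proportional to nearby depth

Lemma 5 needs, after rescaling, a point of depth $100\delta$ where $K,\Pi\ge-\delta$. So at each place we choose the scale proportional to the largest depth found nearby. From here to the end of Section 8, $M$ is connected with $\partial M\ne\emptyset$, and $\kappa_0,\lambda,\varrho$ are as in Theorem A, with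
$$\eta=\varepsilon_1/100,\qquad c_n=\eta^2/16000,\qquad r_0=10\varrho .$$
Then $\lambda\varrho\le c_n$ and $\kappa_0\varrho^2\le c_n^2$ imply
$$\lambda\cdot\frac{4r_0}\eta\le\frac\eta{400},\qquad\kappa_0\Bigl(\frac{4r_0}\eta\Bigr)^2\le\frac\eta{400}.\tag{7}$$

**Definition (scale).** For $x\in M$,
$$h(x)=\max_{y\in M}\bigl[\min(d_\partial(y),r_0)-\eta\,d(x,y)\bigr],\qquad s(x)=h(x)/\eta .$$

For a flat ball of radius $r<r_0$ centered at $0$, $r-|y|-\eta|x-y|\le r-\eta|x|$ with equality at $y=0$, so $h(x)=r-\eta|x|$: the scale is nearly constant although the depth goes to zero at the boundary.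

In general $h$ is $\eta$-Lipschitz, $s$ is 1-Lipschitz (also on $D(M)$, as folding is 1-Lipschitz), and $\min(d_\partial,r_0)\le h\le r_0$. Also $h>0$: at $x\in\partial M$ take $y$ at small distance $t$ along the inner normal, which gives $h(x)\ge(1-\eta)t$. Let $p$ be a point where the maximum for $x$ is attained, and put $R=\min(d_\partial(p),r_0)$, $\ell_0=4R/\eta$. Then $R=h(x)+\eta d(x,p)$, so $R\ge h(x)$, $d(x,p)\le\ell_0/4$, $s(x)\le\ell_0/4$, and
$$B(x,s(x))\subset B(p,\ell_0/2).\tag{8}$$
By (7) and $R\le r_0$, the metric $\ell_0^{-2}g$ satisfies the hypotheses of Lemma 5 at $p$ with $\delta=\eta/400$, since $d_\partial(p)/\ell_0\ge R/\ell_0=\eta/4=100\delta$.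

**Lemma 6.** (a) Property (P) holds for $Z=D(M)$ and $s$. (b) Property (L) holds for $D(M)$ and $s$. (c) There is $C(n)$ such that if $\operatorname{vol}B(p,\varrho)\le\vartheta\varrho^n$ whenever $d_\partial(p)\ge\varrho$, and $h(x)\ge r_0/6$ for $x\in D(M)$, then $\operatorname{vol}B_D(x,s)\le C(n)\,\vartheta\,s^n$ with $s=s(x)$.

*Proof.* **Step 1: an Alexandrov space containing $B_D(x,s)$.** Let $x\in D(M)$, take $p,\ell_0$ for $\bar x$ and $\Omega,g'$ from Lemma 5 for $\ell_0^{-2}g$; put $g''=(\ell_0/s)^2g'$. Let $D(\Omega)\subset D(M)$ be the preimage of $\Omega$ under folding and $X$ its component containing $x$ (all of $D(\Omega)$ if $\Omega\cap\partial M\ne\emptyset$, a copy of $\Omega$ otherwise), with the length metric of $g''$. It is complete because $(\Omega,g')$ is. By (K), applied with $\Pi_{g''}>0$, and (BGP), $X$ is a complete $n$-dimensional Alexandrov space of curvature $\ge-25(s/\ell_0)^2\ge-25/16\ge-2$. By (8) the connected set $B_D(x,s)$ folds into $\{d_p\le\ell_0/2\}\subset\Omega$, so $B_D(x,s)\subset X$, and there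
$$0.9\,s^{-1}|\cdot|_g\le|\cdot|_{g''}\le1.5\,s^{-1}|\cdot|_g .$$

**Step 2: proof of (a).** Take two points of $B_D(x,s/8)$ at distance $\ge\rho s$, $\rho\le1$. A path between them in $X$ either stays in $B_D(x,s)$ and has $g''$-length $\ge0.9\rho$, or leaves $B_D(x,s)$ and has $g''$-length $\ge0.9\cdot\frac78\ge\rho/2$. So the points are $\rho/2$-separated in $X$, and they lie in the $g''$-ball of radius $\frac{1.5}8<\frac14$ about $x$. By definition there are at most $N(n,\rho)$ of them.

**Step 3: proof of (b).** A loop at $x$ of length $\le\varepsilon_0s\le s/2$ stays in $B_D(x,s)$ and has $g''$-length $\le1.5\varepsilon_0<\varepsilon_{\rm M}(A_n)$. The universal cover $\tilde X$ is a complete length space locally of curvature $\ge-2$, hence an Alexandrov space, on which $\pi_1(X)$ acts discretely by isometries. By (M) these loops generate a virtually nilpotent subgroup of $\pi_1(X,x)$, and its image in $\pi_1(D(M),x)$ is virtually nilpotent.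

**Step 4: proof of (c).** Here $R\ge h(x)\ge r_0/6>\varrho$, so $d_\partial(p)\ge\varrho$ and $\operatorname{vol}B(p,\varrho)\le\vartheta\varrho^n$. By (8) and Lemma 5(i) in the metric $\ell_0^{-2}g$,
$$\operatorname{vol}B(\bar x,s)\le\operatorname{vol}B(p,\ell_0/2)\le\frac{V(1/2)}{V(\varrho/\ell_0)}\,\vartheta\varrho^n,$$
where $\eta/40\le\varrho/\ell_0<\eta/4$, because $\ell_0\le4r_0/\eta=40\varrho/\eta$ and $\varrho<R$. So the quotient is at most $V(1/2)/V(\eta/40)$, which depends only on $n$. Finally $s\ge r_0/(6\eta)>\varrho$ and $\operatorname{vol}B_D(x,s)\le2\operatorname{vol}B(\bar x,s)$. $\square$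

Topology is thus under control at scale $s$ everywhere, but volume only where $h\ge r_0/6$. The solid torus shows that elsewhere smallness really is lost. For $r<r_0$ and $x$ on the core of $T_r$, $h(x)=r$ and $s=r/\eta$. For small $r$ the ball $B(x,s)$ contains the tube of radius $r$ around a core arc of length $s$ (its points are within $\frac s2+r<s$ of $x$), so $\operatorname{vol}B(x,s)\ge\pi r^2s=\pi\eta^2s^3$, a fixed multiple of $s^3$ however small $r$ is. But $T_r$ also shows the remedy: it retracts to its core, the cut locus of $\partial T_r$, by moving points only distance $\le r=\eta s$. The image of the core under a Lipschitz map has no $3$-dimensional measure at all.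

## 7. Pushing the shallow part to the cut locus of the boundary

For $z\in\partial M$ let $\gamma_z$ be the inner normal geodesic, $e(z,t)=\gamma_z(t)$, and
$$c(z)=\max\{t:\gamma_z\text{ is defined on }[0,t],\ d_\partial(\gamma_z(t))=t\}\le\operatorname{inrad}M .$$
If $d_\partial(\gamma_z(t))=t$, the same holds for all smaller times. For the supremum $T$ of such $t$, $\gamma_z(t)$ converges as $t\to T$ to a point of depth $T>0$, which is interior, so the maximum exists. There is $c_0>0$ with $c\ge c_0$ (collar). For $0<t\le c(z)$ the point $\gamma_z(t)$ is interior, so $\gamma_z$ extends beyond $c(z)$ and $e$ is smooth near $\{0\le t\le c(z)\}$. Each $y\in M$ equals $\gamma_z(t)$ with $t=d_\partial(y)\le c(z)$ for some $z$; such $z$ are the *feet* of $y$. In $T_r$: $c\equiv r$, a point off the core has one foot, and a point of the core has a circle of feet.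

**Lemma 7.** (i) If $y=\gamma_z(t)$ with $t=d_\partial(y)<c(z)$, then $z$ is the only foot of $y$. (ii) $c$ is continuous. (iii) Let $C=\{\gamma_z(c(z)):z\in\partial M\}$. Then $C$ is compact, disjoint from $\partial M$, and $\mathcal H^n(C)=0$. If $y\in C$, then $c(z)=d_\partial(y)$ for *every* foot $z$ of $y$. Off $C$ the foot is unique and depends continuously on $y$.

*Proof.* (i) Clear if $t=0$. If $t>0$ and $z'\ne z$ were a foot, then $\gamma_{z'}|_{[0,t]}$ followed by $\gamma_z|_{[t,c(z)]}$ would be a shortest path from $\partial M$ to $\gamma_z(c(z))$ with a corner at the interior point $y$ (without a corner the geodesics would coincide and $z=z'$). This is impossible.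

(ii) Let $z_k\to z$ and pass to a subsequence with $c(z_k)\to c'\ge c_0$. For $t<c'$ in the domain of $\gamma_z$, $d_\partial(\gamma_z(t))=\lim d_\partial(\gamma_{z_k}(t))=t$. So $\gamma_z$ cannot reach $\partial M$ at a time in $(0,c']$, it is defined on $[0,c']$, and $c(z)\ge c'$. Suppose $c'<c(z)$. Let $t_k=c(z_k)+\frac1k$ and $y_k=\gamma_{z_k}(t_k)\to y:=\gamma_z(c')$. By maximality of $c(z_k)$, $d_\partial(y_k)<t_k$, so $y_k=\gamma_{z'_k}(t'_k)$ with $z'_k$ a foot and $t'_k=d_\partial(y_k)<t_k$. Limits of $z'_k$ are feet of $y$, so $z'_k\to z$ by (i), and $t'_k\to d_\partial(y)=c'$. The distinct points $(z_k,t_k)$, $(z'_k,t'_k)$ converge to $(z,c')$ and have equal images under $e$, so $de$ is singular at $(z,c')$: $\gamma_z(c')$ is a focal point of $\partial M$ along $\gamma_z$ with $0<c'<c(z)$. But normal geodesics do not minimize the distance to $\partial M$ beyond the first focal point, a contradiction.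

(iii) $C$ is the image under $e$ of the graph of the continuous positive function $c$. The graph is compact and null in $\partial M\times\mathbb R$, and $e$ is smooth near it, so $C$ is compact and null; it misses $\partial M$ since $d_\partial(\gamma_z(c(z)))=c(z)>0$. Let $y=\gamma_{z_0}(c(z_0))\in C$ have a foot $z$ with $d_\partial(y)<c(z)$. By (i) $z$ is the only foot, so $z=z_0$ and $d_\partial(y)=c(z_0)=c(z)$, a contradiction. If $y\notin C$ and $z$ is a foot, then $d_\partial(y)<c(z)$, so (i) gives uniqueness; continuity follows from uniqueness and compactness of $\partial M$. $\square$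

**The map $P$.** We push along normal geodesics all the way to $C$ where $h$ is small, and not at all where $h$ is large. Let $\psi=\psi(h):M\to[0,1]$ be a continuous function of $h$ with $\psi=1$ where $h\le r_0/4$, $\psi=0$ where $h\ge r_0/3$, and $\psi>0$ where $h<r_0/3$. Put
$$P(y)=\gamma_z\bigl(\max(t,\psi(y)c(z))\bigr)\quad\text{for }y=\gamma_z(t),\ t=d_\partial(y),\ z\text{ a foot of }y .$$
On $C$ every foot has $c(z)=t$, so $P(y)=y$ for each choice. Off $C$ the foot is unique and continuous. So $P$ is well defined and continuous off $C$. If $y_k\to y\in C$, then along a subsequence the feet $z_k$ converge to a foot $z$ of $y$; the numbers $\max(t_k,\psi(y_k)c(z_k))$ lie in $[t_k,c(z_k)]$, and both ends converge to $d_\partial(y)=c(z)$. So $P(y_k)\to\gamma_z(c(z))=y=P(y)$. Hence $P:M\to M$ is continuous.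

**How far $P$ moves points.** Let $\psi(y)>0$, i.e. $h(y)<r_0/3$, and let $z$ be a foot of $y$. Then $d_\partial(y)\le h(y)$. For $t'\in[d_\partial(y),c(z)]$ with $t'<r_0$ we have
$$t'=d_\partial(\gamma_z(t'))\le h(\gamma_z(t'))\le h(y)+\eta t',$$
so $t'\le h(y)/(1-\eta)\le1.02\,h(y)<0.35\,r_0$. As $t'$ runs over an interval starting at $d_\partial(y)\le h(y)$, it can never exceed $1.02\,h(y)$: it would first take values in $(1.02h(y),r_0)$. So $c(z)\le1.02\,h(y)$. If $\psi(y)=0$ then $P(y)=y$. Therefore, always,
$$d(y,P(y))\le1.02\,h(y)=1.02\,\eta\,s(y),\qquad|h(P(y))-h(y)|\le1.02\,\eta\,h(y),\tag{9}$$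
and $P(y)\in C$ if $h(y)\le r_0/4$.

## 8. Proof of Theorem A

If $M$ is closed, Proposition 1 with $Z=M$, $r=\varrho$ applies as soon as $\vartheta_n\le\vartheta_n^0$, because $\kappa_0\varrho^2\le c_n^2\le2$; use the cover on both copies in $D(M)=M\sqcup M$. So let $\partial M\ne\emptyset$, and let $Z=D(M)$ with the scale $s$ of Section 6. Properties (P) and (L) hold by Lemma 6.

**Step 1: a nerve map that does not distinguish the copies near a shallow boundary.** The pushed map sends $(y,\pm)$, the two copies of $y\in M$, to $\Phi(P(y),\pm)$. A point of $\partial M$ is moved inward in two ways, one per copy, and the results must agree. So we choose the $V_j$ symmetric where necessary. With $x_j,s_j$ as in Section 2 and $h_j=h(x_j)$, put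
$$V_j=\begin{cases}B_D(x_j,\varepsilon_1s_j)\cup B_D(\sigma x_j,\varepsilon_1s_j)&\text{if }h_j<0.4r_0\ \text{(type A)},\\B_D(x_j,\varepsilon_1s_j)&\text{if }h_j\ge0.4r_0\ \text{(type B)}.\end{cases}$$
For type A, $d_\partial(\bar x_j)\le h_j$, so $d(x_j,\sigma x_j)\le2h_j=2\eta s_j=\varepsilon_1s_j/50$. Hence $V_j\subset B_D(x_j,\frac32\varepsilon_1s_j)$, Lemma 2 applies, and $\theta_j\circ\sigma=\theta_j$. Since $h=\eta s$, Lemma 2(a) also says $|h-h_j|\le0.03h_j$ on $B_D(x_j,3\varepsilon_1s_j)$. So type B functions vanish on $\{h\le0.38r_0\}$, and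
$$\Phi\circ\sigma=\Phi\quad\text{on }\{h\le0.38r_0\}.$$

**Step 2: the pushed map.** Put $\Psi(y,\pm)=\Phi(P(y),\pm)$. We check that the definitions agree at $y\in\partial M$. If $\psi(y)=0$, then $P(y)=y$. If $\psi(y)>0$, then by (9) $h(P(y))\le(1+1.02\eta)r_0/3<0.38r_0$, and $\Phi(P(y),+)=\Phi(P(y),-)$ by Step 1. So $\Psi:D(M)\to\mathcal K$ is continuous. With $y'$ the point over $P(\bar y)$ in the same copy as $y$, we have $\Psi(y)=\Phi(y')$ and, by (9), $d(y,y')\le1.02\,\eta s(y)\le\varepsilon_1s(y)/50$, as Lemma 4 requires.

**Step 3: the image is small.** Let $E=\Psi(D(M))$ and let $D(C)$ be the union of both copies of $C$. If $h(y)\le r_0/4$, then $P(\bar y)\in C$. Otherwise $h(P(\bar y))\ge(1-1.02\eta)r_0/4\ge r_0/5$. So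
$$E\subset\Phi(\{h\ge r_0/5\})\cup\Phi(D(C)),\qquad\mathcal H^n(\Phi(D(C)))=0,$$
the latter because $\Phi$ is locally Lipschitz and $D(C)$ is null. If $B_D(x_j,3\varepsilon_1s_j)$ meets $\{h\ge r_0/5\}$, then $h_j\ge r_0/(5\cdot1.03)\ge r_0/6$, so Lemma 6(c) applies at $x_j$. By (2) with $B=\{h\ge r_0/5\}$, for every closed simplex $\tau$,
$$\mathcal H^n(E\cap\tau)\le N_0(1.1\,C_1)^nC(n)\,\vartheta_n .\tag{10}$$

**Step 4: conclusion.** Choose $\vartheta_n\in(0,\vartheta_n^0]$ such that the right side of (10) is $\le v(n,N_0)$; this depends only on $n$. Lemma 4 gives the amenable cover of multiplicity $\le n$ and $\|D(M)\|=0$. $\blacksquare$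

With Corollary 1 the problem is answered affirmatively: the bound $K_{\partial M}\ge\nu$ can be dropped for every $n\ge2$, in particular for $n\ge3$.

## 9. The inradius bound has the right order: proof of Theorem B

We need compact manifolds that satisfy the curvature bounds, have small inradius, and yet have a double of positive simplicial volume.

**Step 1: a hyperbolic building block.** For every $n\ge2$ there is a compact connected hyperbolic $n$-manifold $M_0$ with nonempty totally geodesic boundary. For $n=2$ take a pair of pants with geodesic boundary. For $n\ge3$ cut a closed hyperbolic manifold along an embedded totally geodesic closed hypersurface (Millson, Ann. of Math. 104 (1976)) and take a component. Since the boundary is totally geodesic, $D(M_0)$ is closed hyperbolic, so $\|D(M_0)\|>0$ (Gromov–Thurston).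

**Step 2: the bound in $\kappa_0$.** For $\kappa_0>0$ rescale $M_0$ to $K=-\kappa_0$. Then $\Pi=0\ge-\lambda$ for every $\lambda\ge0$, and the inradius is $\operatorname{inrad}(M_0)\,\kappa_0^{-1/2}$. As $\|D(M_0)\|>0$, this inradius cannot be $<F(\kappa_0,\lambda)$. Hence $F(\kappa_0,\lambda)\le\operatorname{inrad}(M_0)\,\kappa_0^{-1/2}$.

**Step 3: the bound in $\lambda$.** Here we keep the topology of $M_0$ but use positive curvature inside, so that only $\Pi$ is negative. By Gromov (*Stable mappings of foliations into manifolds*, 1969) every open manifold admits a (generally incomplete) metric of positive sectional curvature. Apply this to $M_0$ with an open collar attached, and restrict to the compact $M_0$. This metric has $K>0$, $\Pi\ge-\lambda_1$ for some $\lambda_1>0$, and some inradius $i_1$. For $\lambda>0$ multiply lengths by $\lambda_1/\lambda$. Then $K>0\ge-\kappa_0$ for every $\kappa_0\ge0$, $\Pi\ge-\lambda$, the inradius is $i_1\lambda_1/\lambda$, and still $\|D(M_0)\|>0$. Hence $F(\kappa_0,\lambda)\le i_1\lambda_1\,\lambda^{-1}$.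

Theorem B holds with $C_n=\max\{\operatorname{inrad}(M_0),\,i_1\lambda_1\}$, where $0^{-1}$ and $0^{-1/2}$ are read as $\infty$. $\blacksquare$
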